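\title{The exact decay rate of the discrete Klein--Gordon equation in dimensions five and higher}

\begin{abstract}
Solutions of the Klein--Gordon equation on the lattice $\mathbb{Z}^d$ are built from the oscillatory integrals
$I_a(t,x)=\int_{\mathbb{T}^d}e^{i(x\cdot\xi-t\omega(\xi))}a(\xi)\,d\xi$, where $\omega$ is the dispersion relation. We prove that for $d\ge5$ the supremum of $|I_a(t,x)|$ over $x\in\mathbb{Z}^d$ is at most $C(1+|t|)^{-(2d+1)/6}$. This proves a conjecture of Cuenin and Ikromov, without the logarithmic factor allowed in it. We also compute the limit of $|t|^{(2d+1)/6}\sup_x|I_a(t,x)|$ in terms of an integral of $d$ Airy functions and of the values of $a$ at the points $(\pm\frac\pi2,\dots,\pm\frac\pi2)$. The proof writes the Klein--Gordon propagator as a superposition of discrete Schr\"odinger propagators, whose kernels are products of Bessel functions, and so reduces the problem to a one-dimensional integral.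
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $d\ge1$. The discrete Klein--Gordon equation is
\[
u_{tt}-\Delta_xu+u=F\quad\text{on }\mathbb{R}\times\mathbb{Z}^d,\qquad
\Delta_xu(t,x)=\sum_{|x-y|=1}u(t,y)-2d\,u(t,x).
\]
Let $\mathbb{T}^d=(\mathbb{R}/2\pi\mathbb{Z})^d$, identified with $[0,2\pi]^d$. The plane wave $e^{i(x\cdot\xi-t\omega)}$ solves the homogeneous equation exactly when $\omega=\pm\omega(\xi)$, where
\[
\omega(\xi)=\Big(1+\sum_{j=1}^d2(1-\cos\xi_j)\Big)^{1/2},\qquad\xi\in\mathbb{T}^d,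
\]
is the dispersion relation. For an amplitude $a\colon\mathbb{T}^d\to\mathbb{C}$ put
\[
I_a(t,x)=\int_{[0,2\pi]^d}e^{i(x\cdot\xi-t\omega(\xi))}a(\xi)\,d\xi,\qquad t\in\mathbb{R},\ x\in\mathbb{Z}^d .
\]
By Duhamel's formula, a solution is obtained from its initial data and from $F$ by applying the Fourier multipliers $\cos(t\omega)$ and $\sin(t\omega)/\omega$. These act by convolution with
\[
\frac{I_1(t,\cdot)+I_1(-t,\cdot)}{2(2\pi)^d}\qquad\text{and}\qquad\frac{I_{1/\omega}(-t,\cdot)-I_{1/\omega}(t,\cdot)}{2i(2\pi)^d},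
\]
where $I_1$ has the amplitude $a\equiv1$. The norm of a convolution operator from $\ell^1$ to $\ell^\infty$ is the supremum of its kernel, so the decay of $\|I_a(t,\cdot)\|_{\ell^\infty(\mathbb{Z}^d)}$ controls how fast a solution with summable data spreads out.

In low dimensions the decay is known: for every smooth $a$ the norm $\|I_a(t,\cdot)\|_{\ell^\infty}$ is bounded by a constant times
\[
(1+|t|)^{-3/4}\quad(d=2),\qquad(1+|t|)^{-7/6}\quad(d=3),\qquad(1+|t|)^{-3/2}\log(2+|t|)\quad(d=4),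
\]
and these rates are sharp. The exponents for $d=3$ and $d=4$ equal $(2d+1)/6$. Cuenin and Ikromov \cite{CI} pose the conjecture that for every $d\ge5$ and every smooth $a$ on $\mathbb{T}^d$ there is a constant $C_{a,d}$, independent of $t$, with
\begin{equation}\label{eq:conj}
\|I_a(t,\cdot)\|_{\ell^\infty(\mathbb{Z}^d)}\le C_{a,d}(1+|t|)^{-\frac{2d+1}6}\big(\log(2+|t|)\big)^{d-4}\qquad(t\in\mathbb{R}).
\end{equation}
We prove \eqref{eq:conj}, and show that no logarithm is needed.

Write $a(\xi)=\sum_{m\in\mathbb{Z}^d}a_me^{im\cdot\xi}$ and $\|a\|_A=\sum_m|a_m|$. If $a$ is smooth, its Fourier coefficients decay faster than every power of $|m|$, so $\|a\|_A<\infty$; this is the only property of $a$ that we use. A function with $\|a\|_A<\infty$ is identified with the sum of its Fourier series, which is continuous.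

\begin{theorem}\label{thm:decay}
Let $d\ge5$ and $\|a\|_A<\infty$. There is a constant $C_d$, depending only on $d$, such that
\[
\|I_a(t,\cdot)\|_{\ell^\infty(\mathbb{Z}^d)}\le C_d\|a\|_A(1+|t|)^{-\frac{2d+1}6}\qquad(t\in\mathbb{R}).
\]
For $d=4$ the bound $C\|a\|_A(1+|t|)^{-3/2}\log(2+|t|)$ holds.
\end{theorem}

Since $\log(2+|t|)\ge\log2$, the conjecture \eqref{eq:conj} follows, with $C_{a,d}=C_d\|a\|_A(\log2)^{4-d}$.

The second theorem gives the exact asymptotic size. Let $\operatorname{Ai}$ be the Airy function,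
\begin{equation}\label{eq:airy}
\operatorname{Ai}(y)=\lim_{R\to\infty}\frac1{2\pi}\int_{-R}^{R}e^{i(u^3/3+yu)}\,du,\qquad y\in\mathbb{R},
\end{equation}
and for $d\ge5$, $y\in\mathbb{R}^d$, $\kappa\in\mathbb{R}$ put
\begin{equation}\label{eq:A}
\mathcal{A}(y,\kappa)=\int_{\mathbb{R}}e^{-i\kappa s}\prod_{j=1}^d\operatorname{Ai}(y_j-s)\,ds .
\end{equation}
The integral converges absolutely by Lemma~\ref{lem:airy} below.

\begin{theorem}\label{thm:limit}
Let $d\ge5$ and $\|a\|_A<\infty$. Then
\[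
\lim_{t\to\pm\infty}|t|^{\frac{2d+1}6}\|I_a(t,\cdot)\|_{\ell^\infty(\mathbb{Z}^d)}=\Gamma_d\,M_d\max_{\sigma\in\{\pm1\}^d}\big|a(\tfrac\pi2\sigma)\big|,
\]
where
\[
\Gamma_d=(2\pi)^{d-1}\sqrt\pi\,\sqrt{2d+1}\,\big(2\sqrt{2d+1}\big)^{\frac{2d+1}6},\qquad
M_d=\sup_{y\in\mathbb{R}^d,\ \kappa\in\mathbb{R}}|\mathcal{A}(y,\kappa)|.
\]
Moreover $0<M_d\le\int_{\mathbb{R}}|\operatorname{Ai}|^d$, and $M_d=\int_{\mathbb{R}}\operatorname{Ai}^d$ if $d$ is even.
\end{theorem}

Thus $|t|^{-(2d+1)/6}$ is the exact rate if and only if $a$ is nonzero at one at least of the $2^d$ points $\frac\pi2\sigma$. This covers $a\equiv1$ and $a=\omega^{-1}$. If $a$ vanishes at all of these points, the decay is $o(|t|^{-(2d+1)/6})$.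

\medskip
\noindent\textbf{Notation and reductions.} Throughout,
\[
\beta=\frac{2d+1}6,\qquad B=2d+1,\qquad E(\xi)=\sum_{j=1}^d2\cos\xi_j,
\]
so that $\omega=\sqrt{B-E}$ and $1\le\omega\le\sqrt{4d+1}$. The letter $C$ denotes constants that depend only on $d$, unless a subscript indicates more. Expanding $a$ in its Fourier series gives
\begin{equation}\label{eq:shift}
I_a(t,x)=\sum_{m}a_mI_1(t,x+m),\qquad\text{hence}\qquad\|I_a(t,\cdot)\|_{\ell^\infty}\le\|a\|_A\|I_1(t,\cdot)\|_{\ell^\infty}.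
\end{equation}
Complex conjugation gives $I_a(-t,x)=\overline{I_{\bar a}(t,-x)}$, and $|\bar a|=|a|$, $\|\bar a\|_A=\|a\|_A$. So both theorems need only be proved for $t>0$, and Theorem~\ref{thm:decay} only for $a\equiv1$.

\section{Where the exponent comes from}\label{sec:heur}

This section explains the shape of the answer and the method; the proofs do not depend on it, apart from the identity \eqref{eq:bessel-cos}.

\subsection{The most degenerate critical points}
The phase $x\cdot\xi-t\omega(\xi)$ is stationary where $x/t=\nabla\omega(\xi)$. A critical point at which the Hessian of $\omega$ is invertible contributes $t^{-d/2}$. The supremum over $x$, however, selects the worst critical point. From $\omega^2=B-E$ we get $\partial_j\omega=\sin\xi_j/\omega$ and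
\[
\omega\operatorname{Hess}\omega=D-vv^{T},\qquad D=\operatorname{diag}(\cos\xi_1,\dots,\cos\xi_d),\quad v=\nabla\omega .
\]
Suppose that exactly $k$ of the numbers $\cos\xi_j$ are nonzero. If $k=d$, the rank is at least $d-1$. If $k<d$, a vector $p$ in the kernel satisfies $Dp=(v\cdot p)v$; a coordinate with $\cos\xi_j=0$ has $v_j\ne0$, which forces $v\cdot p=0$ and $Dp=0$, so the kernel has dimension $d-k-1$ and the rank is $k+1$. Hence for $d\ge3$ the smallest rank is one, and it occurs exactly at the points $\frac\pi2\sigma$, $\sigma\in\{\pm1\}^d$. There $\omega=\sqrt B$ and $\nabla\omega=\sigma/\sqrt B$.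

Take $\sigma=(1,\dots,1)$, $\xi_j=\frac\pi2+\eta_j$ and $x_j=t/\sqrt B$. Then $\omega^2=B+2\sum_j\sin\eta_j$, and with $\ell=\sum_j\eta_j$ Taylor expansion gives
\[
x\cdot\xi-t\omega=\text{const}+t\Big[\frac{\ell^2}{2B^{3/2}}+\frac1{6\sqrt B}\sum_j\eta_j^3+O\big(|\ell|^3+|\ell||\eta|^3+|\eta|^5\big)\Big].
\]
The phase varies by $O(1)$ on the set $|\ell|\le t^{-1/2}$, $|\eta|\le t^{-1/3}$, and the error term is $o(1)$ there. The volume of this set is of order $t^{-1/2}\,t^{-(d-1)/3}=t^{-\beta}$, and this is the rate one would guess.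

The guess is not a proof, and it can fail. The quadratic term confines $\eta$ to the hyperplane $\ell=0$, on which the phase is the cubic form $\sum_j\eta_j^3$. A critical point of this restriction has all $\eta_j^2$ equal and $\sum_j\eta_j=0$. For even $d$ there are whole lines of such points, for instance the multiples of $(1,-1,\dots,1,-1)$, and along them the phase does not oscillate to cubic order. For $d=2$ the form vanishes identically on $\ell=0$, and the true exponent $3/4$ is smaller than $\beta=5/6$. One must also bound the integral uniformly in $x$, across all the other degenerate points.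

The cubic form is a sum of functions of one variable; only the constraint couples them. A constraint $\ell=-\kappa$ can be written as a Fourier integral, and formally
\[
(2\pi)^{1-d}\int_{\mathbb{R}^d}e^{i\sum_j(\eta_j^3/3+y_j\eta_j)}\,\delta\Big(\kappa+\sum_j\eta_j\Big)\,d\eta=\mathcal{A}(y,\kappa).
\]
This is the origin of $M_d$. It also suggests the method: introduce one dual variable, so that the $d$-dimensional integral factors. For the full integral $I_1$ the coupling is through the single function $E(\xi)$, and the dual variable $\tau$ is a Schr\"odinger time.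

\subsection{The method for $d=5$ on the diagonal}
For $n\in\mathbb{Z}$ and $z\in\mathbb{R}$ the Bessel function is
\begin{equation}\label{eq:bessel}
J_n(z)=\frac1{2\pi}\int_{-\pi}^{\pi}e^{i(n\theta-z\sin\theta)}\,d\theta,\qquad|J_n(z)|\le1 .
\end{equation}
The substitution $\xi=\theta+\frac\pi2$ gives $\int_0^{2\pi}e^{in\xi+iz\cos\xi}\,d\xi=2\pi i^nJ_n(z)$, and $\xi\mapsto-\xi$ shows that the left side is even in $n$. Therefore
\begin{equation}\label{eq:bessel-cos}
\int_{[0,2\pi]^d}e^{ix\cdot\xi}e^{i\tau E(\xi)}\,d\xi=(2\pi)^d\prod_{j=1}^di^{|x_j|}J_{|x_j|}(2\tau).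
\end{equation}
Up to the factor $(2\pi)^de^{2id\tau}$ this is the kernel of the discrete Schr\"odinger propagator $e^{i\tau\Delta_x}$. We shall write $e^{-it\omega}=\int W_t(\tau)e^{i\tau E}\,d\tau$ with a weight $W_t$ that is negligible unless $\tau$ is comparable to $t$, and that has size at most $Ct^{-1/2}$ there (Lemma~\ref{lem:weight}). For $d=5$ and $x=(n,\dots,n)$ this gives, up to a negligible error,
\[
|I_1(t,x)|\le Ct^{-1/2}\int_{\tau\sim t}|J_n(2\tau)|^5\,d\tau .
\]
The uniform bound $|J_n(2\tau)|\le Ct^{-1/3}$ yields only $t^{-1/2}\cdot t\cdot t^{-5/3}=t^{-7/6}$. But Lemma~\ref{lem:bessel} gives more: outside the window $|2\tau-n|\le t^{1/3}$, at distance $|2\tau-n|\sim\lambda$, the Bessel function is at most $C(t\lambda)^{-1/4}$. The window contributes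
\[
t^{-1/2}\cdot t^{1/3}\cdot t^{-5/3}=t^{-11/6},
\]
and the block $\lambda\le|2\tau-n|\le2\lambda$ with $\lambda=2^kt^{1/3}$ contributes
\[
t^{-1/2}\cdot\lambda\cdot(t\lambda)^{-5/4}=2^{-k/4}\,t^{-11/6}.
\]
The sum over $k\ge0$ converges, and $11/6=\beta$. In dimension $d$ the factor $2^{-k/4}$ becomes $2^{k(1-d/4)}$. For $d=4$ the blocks have equal bounds and there are about $\log t$ of them; for $d\ge5$ the window dominates. Off the diagonal, H\"older's inequality reduces the estimate to this computation. Theorem~\ref{thm:limit} is proved by magnifying the window, where Bessel functions become Airy functions.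

\section{Separation of variables}\label{sec:sep}

We expand the function $E\mapsto e^{-it\sqrt{B-E}}$ as a Fourier integral. It is needed only on the range $[-2d,2d]$ of $E(\xi)$, so we cut it off smoothly. Let $r=\sqrt{4d+1}+1$, fix $\chi\in C_c^\infty((\frac12,r))$ with $\chi=1$ on $[1,\sqrt{4d+1}]$, and define
\[
h_t(E)=\chi\big(\sqrt{B-E}\big)e^{-it\sqrt{B-E}}\quad(E<B),\qquad h_t(E)=0\quad(E\ge B).
\]
Then $h_t\in C_c^\infty(\mathbb{R})$ and $h_t(E(\xi))=e^{-it\omega(\xi)}$. Here the mass term $u$ in the equation is used: it gives $\omega\ge1$, which keeps the range of $E$ away from the branch point of the square root. Without it $\omega$ would vanish at $\xi=0$, and no such smooth $h_t$ would exist for $t\ne0$. Put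
\[
W_t(\tau)=\frac1{2\pi}\int_{\mathbb{R}}h_t(E)e^{-i\tau E}\,dE,\qquad\text{so that}\qquad h_t(E)=\int_{\mathbb{R}}W_t(\tau)e^{i\tau E}\,d\tau .
\]
The weight $W_t$ is a Schwartz function, so Fubini's theorem and \eqref{eq:bessel-cos} give
\begin{equation}\label{eq:sep}
I_1(t,x)=(2\pi)^d\int_{\mathbb{R}}W_t(\tau)\prod_{j=1}^di^{|x_j|}J_{|x_j|}(2\tau)\,d\tau .
\end{equation}
The substitution $E=B-\rho^2$ removes the square root: with $b(\rho)=2\rho\chi(\rho)$,
\begin{equation}\label{eq:W}
W_t(\tau)=\frac{e^{-i\tau B}}{2\pi}\int_{\mathbb{R}}b(\rho)e^{i(\tau\rho^2-t\rho)}\,d\rho .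
\end{equation}
The phase is quadratic, with critical point $\rho=t/(2\tau)$. This point can meet the support of $b$ only if $\tau$ is comparable to $t$, and we let
\[
S_t=\Big[\frac t{4r},\,2t\Big]=\Big\{\tau>0:\ \frac14\le\frac t{2\tau}\le2r\Big\}.
\]

\begin{lemma}\label{lem:weight}
Let $t>0$ and $q_t(\tau)=-B\tau-t^2/(4\tau)$.
\begin{enumerate}
\item[(a)] For $\tau>0$ we have $|W_t(\tau)|\le C\tau^{-1/2}$ and
\[
W_t(\tau)=\frac{e^{iq_t(\tau)}}{2\pi}\Big[\sqrt{\frac\pi\tau}\,e^{i\pi/4}\,b\Big(\frac t{2\tau}\Big)+R_t(\tau)\Big],\qquad|R_t(\tau)|\le C\tau^{-3/2}.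
\]
\item[(b)] For $\tau\notin S_t$ and every integer $N\ge1$ we have $|W_t(\tau)|\le C_N(t+|\tau|)^{-N}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) With $\rho_0=t/(2\tau)$ we have $\tau\rho^2-t\rho=\tau(\rho-\rho_0)^2-t^2/(4\tau)$, so $2\pi W_t(\tau)=e^{iq_t(\tau)}\int b(\rho)e^{i\tau(\rho-\rho_0)^2}d\rho$. Let $\tilde b(k)=\int b(\rho)e^{-ik\rho}d\rho$. For $\operatorname{Re}\alpha>0$ the Gaussian integral is $\int e^{-\alpha u^2+iku}du=\sqrt{\pi/\alpha}\,e^{-k^2/(4\alpha)}$ with the principal root. Inserting $b(\rho)=\frac1{2\pi}\int\tilde b(k)e^{ik\rho}dk$ gives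
\[
\int b(\rho)e^{-\alpha(\rho-\rho_0)^2}d\rho=\sqrt{\frac\pi\alpha}\,\frac1{2\pi}\int\tilde b(k)e^{ik\rho_0}e^{-k^2/(4\alpha)}\,dk .
\]
Take $\alpha=\varepsilon-i\tau$ and let $\varepsilon\downarrow0$. Since $|e^{-k^2/(4\alpha)}|\le1$, dominated convergence applies on both sides:
\[
\int b(\rho)e^{i\tau(\rho-\rho_0)^2}d\rho=\sqrt{\frac\pi\tau}\,e^{i\pi/4}\,\frac1{2\pi}\int\tilde b(k)e^{ik\rho_0}e^{-ik^2/(4\tau)}\,dk .
\]
The first bound follows from $\tilde b\in L^1$. Replacing $e^{-ik^2/(4\tau)}$ by $1$ produces $b(\rho_0)$, with an error controlled by $|e^{-ik^2/(4\tau)}-1|\le k^2/(4\tau)$ and $k^2\tilde b\in L^1$. Neither bound depends on $\rho_0$, hence on $t$.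

(b) Let $\Lambda=t+|\tau|$ and $\rho\in[\frac12,r]$. We claim $|2\tau\rho-t|\ge\Lambda/4$. If $\tau>2t$, then $2\tau\rho-t\ge\tau-t\ge\tau/2\ge\Lambda/4$. If $0\le\tau<t/(4r)$, then $t-2\tau\rho\ge t/2\ge\Lambda/4$. If $\tau<0$, then $t-2\tau\rho\ge t+|\tau|$. Write the phase in \eqref{eq:W} as $\Lambda g(\rho)$. Then $|g'|\ge\frac14$ on $[\frac12,r]$ and $g''$ is a constant of modulus at most $2$, so the $k$-th derivative of $1/g'$ is bounded by $k!\,2^k4^{k+1}$. Integrating by parts $N$ times with $e^{i\Lambda g}=(i\Lambda g')^{-1}\frac d{d\rho}e^{i\Lambda g}$ gives the bound.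
\end{proof}

By (b) and $|J_n|\le1$, the part of \eqref{eq:sep} with $\tau\notin S_t$ is $O(t^{1-N})$ for every $N\ge2$, uniformly in $x$.

\section{Bessel functions near the turning point}\label{sec:bessel}

We use van der Corput's lemma in the following form. Let $\varphi$ be a smooth real function on a compact interval $L$, let $k\ge1$, and suppose $|\varphi^{(k)}|\ge\gamma>0$ on $L$; if $k=1$, suppose also that $\varphi'$ is monotone. Then $|\int_Le^{i\varphi}|\le c_k\gamma^{-1/k}$, where $c_k$ depends only on $k$.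

In this section $\varphi(\theta)=n\theta-z\sin\theta$ is the phase in \eqref{eq:bessel}, so
\[
\varphi'=n-z\cos\theta,\qquad\varphi''=z\sin\theta,\qquad\varphi'''=z\cos\theta,
\]
and $\varphi'$ is monotone on $[-\pi,0]$ and on $[0,\pi]$. For $0\le n<z$ there are two critical points $\pm\theta_0$ with $\cos\theta_0=n/z$; there $|\varphi''|=\sqrt{z^2-n^2}$, which is comparable to $\sqrt{z(z-n)}$. This suggests the size $(z(z-n))^{-1/4}$. As $n$ approaches $z$ the critical points merge at $\theta=0$, the third derivative takes over and gives $z^{-1/3}$. The two sizes agree when $z-n=z^{1/3}$.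

\begin{lemma}\label{lem:bessel}
There is an absolute constant $C$ such that for all integers $n\ge0$ and real $z\ge1$,
\[
|J_n(z)|\le Cz^{-1/4}\big(z^{1/3}+|z-n|\big)^{-1/4}.
\]
\end{lemma}

\begin{proof}
Put $\lambda=|z-n|$. Each subset of $[-\pi,\pi]$ below is a union of at most four intervals, after a cut at $\theta=0$ where monotonicity of $\varphi'$ is needed.

\emph{Case $\lambda\le z^{1/3}$.} Where $|\sin\theta|\ge1/\sqrt2$, the lemma with $k=2$ gives $Cz^{-1/2}\le Cz^{-1/3}$. Where $|\cos\theta|\ge1/\sqrt2$, the lemma with $k=3$ gives $Cz^{-1/3}$. Since $z^{-1/4}(z^{1/3}+\lambda)^{-1/4}\ge2^{-1/4}z^{-1/3}$, the claim holds.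

In the two remaining cases $\lambda>z^{1/3}$. Then $\lambda\ge\frac12(z^{1/3}+\lambda)$, so it suffices to prove the bound $C(z\lambda)^{-1/4}$; and $\lambda^{-1}\le(z\lambda)^{-1/4}$, because this inequality says $\lambda^3\ge z$.

\emph{Case $n>z+z^{1/3}$.} Here $\varphi'\ge n-z=\lambda$ everywhere, and $k=1$ gives $C/\lambda$.

\emph{Case $0\le n<z-z^{1/3}$.} Put $\mu=\sqrt{\lambda/z}\in(0,1]$, so $n=z(1-\mu^2)$. Where $|\sin\theta|\ge\mu/2$ we have $|\varphi''|\ge z\mu/2$, and $k=2$ gives $C(z\mu)^{-1/2}=C(z\lambda)^{-1/4}$. Where $|\sin\theta|\le\mu/2$ we have $|\cos\theta|\ge\sqrt{1-\mu^2/4}\ge1-\mu^2/4$. If $\cos\theta>0$, then $-\varphi'\ge z(1-\mu^2/4)-z(1-\mu^2)=\frac34\lambda$. If $\cos\theta<0$, then $\varphi'\ge z|\cos\theta|\ge\frac34z\ge\frac34\lambda$, because $n\ge0$. So $k=1$ gives $C/\lambda$ on this set.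
\end{proof}

In the window $|z-n|\le Cz^{1/3}$ the integral is carried by $|\theta|\le Cz^{-1/3}$, where $\varphi$ is close to the cubic $(n-z)\theta+z\theta^3/6$. Rescaling turns the cubic into the Airy phase.

\begin{lemma}\label{lem:airy}
\begin{enumerate}
\item[(a)] The limit \eqref{eq:airy} exists; $\operatorname{Ai}$ is real, continuous and not identically zero.
\item[(b)] Fix $Y<\infty$. As $z\to\infty$, uniformly over integers $n=z+y(z/2)^{1/3}$ with $|y|\le Y$,
\[
J_n(z)=(2/z)^{1/3}\big(\operatorname{Ai}(y)+o(1)\big).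
\]
\item[(c)] $|\operatorname{Ai}(y)|\le C(1+|y|)^{-1/4}$ for all real $y$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $|y|\le Y$ and $R\ge1$ with $R^2\ge5Y$.

(a) For $|u|\ge R$ the derivative $u^2+y$ of the Airy phase is at least $\frac45R^2$ and is monotone on each half-line. So the integrals over $[R,R']$ and $[-R',-R]$ are $O(R^{-2})$, uniformly in $R'>R$ and $|y|\le Y$. Hence the limit exists locally uniformly in $y$, $\operatorname{Ai}$ is continuous, and truncating \eqref{eq:airy} at $R$ costs $O(R^{-2})$. The substitution $u\mapsto-u$ shows that $\operatorname{Ai}$ is real. Finally, $v=u^3/3$ gives $\pi\operatorname{Ai}(0)=3^{-2/3}\int_0^\infty v^{-2/3}\cos v\,dv=3^{-2/3}\Gamma(\frac13)\cos\frac\pi6>0$.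

(b) Put $\theta=(2/z)^{1/3}u$, with $z$ so large that $(2/z)^{1/3}R<\pi$. On $[-\pi,\pi]$ we have $1-\cos\theta\ge2\theta^2/\pi^2$, and $z(2/z)^{2/3}=2(z/2)^{1/3}$. Hence for $|u|\ge R$
\[
\varphi'(\theta)=z(1-\cos\theta)+y(z/2)^{1/3}\ge(z/2)^{1/3}\Big(\frac{4u^2}{\pi^2}-\frac{u^2}5\Big)\ge(z/2)^{1/3}\frac{R^2}5,
\]
as $4/\pi^2>2/5$. By van der Corput's lemma with $k=1$, the two intervals with $|u|\ge R$ contribute $O(R^{-2}z^{-1/3})$ to $J_n(z)$. For $|u|\le R$,
\[
\varphi=(n-z)\theta+\frac{z\theta^3}6+O(z|\theta|^5)=yu+\frac{u^3}3+O(R^5z^{-2/3}).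
\]
Together, $|(z/2)^{1/3}J_n(z)-\operatorname{Ai}(y)|\le CR^{-2}+CR^6z^{-2/3}$. Let $z\to\infty$, then $R\to\infty$.

(c) Fix $y$. The function $z\mapsto z+y(z/2)^{1/3}$ is continuous and tends to $\infty$, so it takes every large integer value $n$ at some $z_n$, and $z_n\to\infty$. By Lemma~\ref{lem:bessel},
\[
(z_n/2)^{1/3}|J_n(z_n)|\le Cz_n^{1/12}\big(z_n^{1/3}+|y|(z_n/2)^{1/3}\big)^{-1/4}\le C'(1+|y|)^{-1/4},
\]
and the left side tends to $|\operatorname{Ai}(y)|$ by (b).
\end{proof}

\section{The decay bound}\label{sec:decay}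

We combine the two preceding sections into one majorant, written at the scale $t^{1/3}$ of the window. It serves both theorems. Let
\[
\phi(v)=(1+|v|)^{-1/4},\qquad V_t=\Big[\frac{t^{2/3}}{2r},\,4t^{2/3}\Big].
\]

\begin{proposition}\label{prop:major}
Let $d\ge1$, $t\ge2r$, $x\in\mathbb{Z}^d$ and $\nu_j=|x_j|t^{-1/3}$. Then
\[
t^\beta|I_1(t,x)|\le C\int_{V_t}\prod_{j=1}^d\phi(v-\nu_j)\,dv+\frac Ct .
\]
\end{proposition}

\begin{proof}
The part of \eqref{eq:sep} outside $S_t$ is $O(t^{-\beta-1})$. For $\tau\in S_t$ the argument $z=2\tau$ lies in $[t/(2r),4t]$, so $z\ge1$ and $z$ is comparable to $t$. With $v=2\tau t^{-1/3}\in V_t$, Lemma~\ref{lem:bessel} gives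
\[
|J_{|x_j|}(2\tau)|\le Ct^{-1/4}\big(t^{1/3}+\big|2\tau-|x_j|\big|\big)^{-1/4}=Ct^{-1/3}\phi(v-\nu_j).
\]
Also $|W_t(\tau)|\le Ct^{-1/2}$ by Lemma~\ref{lem:weight}(a), and $d\tau=\frac12t^{1/3}dv$. The powers of $t$ add up to $-\frac d3-\frac12+\frac13=-\beta$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:decay}]
It suffices to take $a\equiv1$ and $t>0$. For $t\le2r$ the trivial bound $|I_1|\le(2\pi)^d$ is enough, so let $t\ge2r$. H\"older's inequality with $d$ exponents equal to $d$ gives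
\[
\int_{V_t}\prod_j\phi(v-\nu_j)\,dv\le\prod_j\Big(\int_{V_t}\phi(v-\nu_j)^d\,dv\Big)^{1/d}\le\sup_{\nu\in\mathbb{R}}\int_{V_t}(1+|v-\nu|)^{-d/4}\,dv .
\]
For $d\ge5$ we have $d/4>1$, so the right side is at most $\int_{\mathbb{R}}\phi^d<\infty$, and $|I_1(t,x)|\le Ct^{-\beta}$ uniformly in $x$. For $d=4$ we have $\beta=\frac32$. The interval $V_t$ has length at most $4t^{2/3}$, and the integral of $(1+|v-\nu|)^{-1}$ over an interval of given length is largest when the interval is centered at $\nu$; so the supremum is at most $2\log(1+2t^{2/3})\le C\log(2+t)$.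
\end{proof}

\begin{remark}
The hypothesis $d\ge5$ enters only through $\phi\in L^d(\mathbb{R})$. For $d\le3$ the supremum above is of order $t^{\frac23(1-d/4)}$, and the argument gives only $t^{-(d-1)/2}$, weaker than the sharp rates for $d=2,3$. Taking absolute values in \eqref{eq:sep} discards the oscillation in $\tau$; this costs nothing in the exponent when the window dominates the integral, and is wasteful otherwise.
\end{remark}

\section{The limiting constant}\label{sec:limit}

Let $d\ge5$ and $\|a\|_A<\infty$. We study $t_k^\beta I_a(t_k,x^k)$ along arbitrary sequences $t_k\to+\infty$, $x^k\in\mathbb{Z}^d$, and show that along a subsequence its modulus tends either to $0$ or to $\Gamma_d|a(\frac\pi2\sigma)||\mathcal{A}(y,\kappa)|$ for some $\sigma,y,\kappa$. We drop the index $k$ from $t$, $x$ and $n_j=|x_j|$, and write $n_j^{(m)}=|x_j+m_j|$ for $m\in\mathbb{Z}^d$, so that $|n_j^{(m)}-n_j|\le|m_j|$.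

The amplitude is handled by \eqref{eq:shift}. Suppose that $c_k(m)$ is bounded in $k$ and $m$, and that $t^\beta I_1(t,x+m)-c_k(m)\to0$ for each fixed $m$. By Theorem~\ref{thm:decay} these differences are bounded in $k$ and $m$, so dominated convergence for the series gives
\begin{equation}\label{eq:termwise}
t^\beta I_a(t,x)-\sum_ma_mc_k(m)\to0 .
\end{equation}

\subsection{Negligible sequences}
The product in Proposition~\ref{prop:major} is small when two of the windows $|2\tau-n_j|\le t^{1/3}$ are far apart, or when one of them is far from $S_t$.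

\begin{lemma}\label{lem:negl}
Suppose that either
\begin{enumerate}
\item[(i)] $\max_{j,l}|n_j-n_l|\,t^{-1/3}\to\infty$, or
\item[(ii)] $n_1\notin[t/(4r),8t]$ for all $k$.
\end{enumerate}
Then $t^\beta I_a(t,x)\to0$.
\end{lemma}

\begin{proof}
By \eqref{eq:termwise} with $c_k=0$ it suffices to show $t^\beta I_1(t,x+m)\to0$ for fixed $m$. We apply Proposition~\ref{prop:major} with $\nu_j=n_j^{(m)}t^{-1/3}$.

(i) For each $k$ choose $j\ne l$ with $\delta_k=|\nu_j-\nu_l|$ maximal; then $\delta_k\to\infty$. H\"older's inequality with exponent $d/2$ for the product of the factors $j$ and $l$, and exponent $d$ for each other factor, bounds the integral by $\|\phi\|_{L^d}^{d-2}G(\delta_k)^{2/d}$, where $G(\delta)=\int\psi(v)\psi(v-\delta)\,dv$ and $\psi=\phi^{d/2}\in L^2(\mathbb{R})$. For every $v$ we have $|v|\ge\delta/2$ or $|v-\delta|\ge\delta/2$, so the Cauchy--Schwarz inequality gives $G(\delta)\le2\|\psi\|_{L^2}\|\psi\|_{L^2(|v|\ge\delta/2)}\to0$.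

(ii) The distance from $n_1$ to $[t/(2r),4t]$ is at least $t/(4r)$, so for large $k$ the distance from $\nu_1$ to $V_t$ is at least $t^{2/3}/(8r)$. By H\"older's inequality the integral is at most $\|\phi\|_{L^d}^{d-1}\|\phi\|_{L^d(|v|\ge t^{2/3}/(8r))}\to0$.
\end{proof}

\subsection{The Airy profile}
In the remaining case all windows overlap, around the Schr\"odinger time $T_k=n_1/2$. Three quantities describe the configuration:
\[
\rho_k=\frac t{n_1},\qquad y_j^k=\frac{n_j-n_1}{T_k^{1/3}},\qquad\kappa_k=\tfrac12T_k^{1/3}\big(B-\rho_k^2\big).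
\]
The number $\rho_k=t/(2T_k)$ is the critical point in \eqref{eq:W} at $\tau=T_k$, the $y_j^k$ are the offsets of the windows, and $\kappa_k$ is the frequency at which $W_t$ oscillates across the window, since $q_t'(T_k)=-(B-\rho_k^2)$.

\begin{lemma}\label{lem:profile}
Suppose that $\rho_k\to\rho_*\in(0,\infty)$, that $y^k\to y\in\mathbb{R}^d$, and that $\operatorname{sgn}x_j=\sigma_j\in\{\pm1\}$ for all $j$ and $k$.
\begin{enumerate}
\item[(a)] If $|\kappa_k|\to\infty$, then $t^\beta I_a(t,x)\to0$.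
\item[(b)] If $\kappa_k\to\kappa\in\mathbb{R}$, then $t^\beta|I_a(t,x)|\to\Gamma_d\,|a(\frac\pi2\sigma)|\,|\mathcal{A}(y,\kappa)|$.
\end{enumerate}
\end{lemma}

\begin{proof}
Fix $m$. Since $T_k$ is comparable to $t$ and $y^k$ is bounded, $n_j\to\infty$ for every $j$. For large $k$ therefore $n_j^{(m)}=n_j+\sigma_jm_j$, and
\[
\prod_ji^{\,n_j^{(m)}}=e^{i\frac\pi2\sigma\cdot m}\prod_ji^{\,n_j}.
\]
Restrict \eqref{eq:sep} to $S_t$, at the cost $O(t^{-\beta-1})$, and substitute $\tau=T_k+\frac12sT_k^{1/3}$. Since $\frac12+\frac d3-\frac13=\beta$,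
\begin{equation}\label{eq:resc}
T_k^\beta I_1(t,x+m)=\tfrac12(2\pi)^de^{i\frac\pi2\sigma\cdot m}\prod_ji^{\,n_j}\;e^{iq_t(T_k)}\int_{\mathbb{R}}e^{-i\kappa_ks}g_k(s)\,ds+o(1),
\end{equation}
where
\[
g_k(s)=\mathbf{1}_{S_t}(\tau)\,\Big[T_k^{1/2}W_t(\tau)e^{-iq_t(T_k)+i\kappa_ks}\Big]\prod_jT_k^{1/3}J_{n_j^{(m)}}(2\tau).
\]
The factor $e^{-i\kappa_ks}$ has been taken out because $\kappa_k$ need not converge. We show that $g_k$ converges in $L^1(\mathbb{R})$.

\emph{Pointwise limit.} Fix $s$; then $\tau/T_k\to1$. Put $y_j^{k,m}=(n_j^{(m)}-n_1)T_k^{-1/3}$, which tends to $y_j$. We have $n_j^{(m)}-2\tau=(y_j^{k,m}-s)T_k^{1/3}$, so Lemma~\ref{lem:airy}(b) with $z=2\tau$ and the continuity of $\operatorname{Ai}$ give $T_k^{1/3}J_{n_j^{(m)}}(2\tau)\to\operatorname{Ai}(y_j-s)$. Next, $q_t''(\tau')=-t^2/(2\tau'^3)=O(1/t)$ for $\tau'$ between $T_k$ and $\tau$, so Taylor's formula gives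
\[
q_t(\tau)=q_t(T_k)-\kappa_ks+O(s^2t^{-1/3}).
\]
By Lemma~\ref{lem:weight}(a) and $t/(2\tau)\to\rho_*$, the bracket in $g_k$ tends to $\frac1{2\pi}\sqrt\pi e^{i\pi/4}b(\rho_*)$. If $\frac14<\rho_*<2r$, the indicator equals $1$ for large $k$. Otherwise $b(\rho_*)=0$, and $g_k(s)\to0$ whatever the indicator does. In both cases
\[
g_k(s)\to g(s)=\frac{\sqrt\pi}{2\pi}e^{i\pi/4}b(\rho_*)\prod_j\operatorname{Ai}(y_j-s).
\]

\emph{Domination.} On $S_t$ the numbers $\tau$, $t$, $T_k$ are comparable, with constants independent of $k$. Lemmas~\ref{lem:weight}(a) and \ref{lem:bessel} give $|g_k(s)|\le C'\prod_j\phi(s-y_j^{k,m})$. The $y_j^{k,m}$ are bounded in $k$ and $1+|s|\le(1+|s-y'|)(1+|y'|)$ for real $y'$, so $|g_k(s)|\le C''(1+|s|)^{-d/4}$, which is integrable because $d\ge5$.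

Thus $\|g_k-g\|_{L^1}\to0$, and $g_k$ may be replaced by $g$ in \eqref{eq:resc}. As $t/T_k=2\rho_k\to2\rho_*$,
\[
t^\beta I_1(t,x+m)=\theta_k\,e^{i\frac\pi2\sigma\cdot m}\,(2\pi)^{d-1}\sqrt\pi\;\tfrac12b(\rho_*)(2\rho_*)^\beta\mathcal{A}(y,\kappa_k)+o(1),
\]
where $\theta_k=e^{i\pi/4+iq_t(T_k)}\prod_ji^{\,n_j}$ has modulus one and does not depend on $m$. The main term is bounded in $k$ and $m$, and $\sum_ma_me^{i\frac\pi2\sigma\cdot m}=a(\frac\pi2\sigma)$. So \eqref{eq:termwise} gives
\[
t^\beta|I_a(t,x)|=|a(\tfrac\pi2\sigma)|\,(2\pi)^{d-1}\sqrt\pi\;\tfrac12|b(\rho_*)|(2\rho_*)^\beta|\mathcal{A}(y,\kappa_k)|+o(1).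
\]
The function $\kappa\mapsto\mathcal{A}(y,\kappa)$ is the Fourier transform of an integrable function, hence continuous, and it tends to $0$ at infinity by the Riemann--Lebesgue lemma. This proves (a). In case (b), $B-\rho_k^2=2\kappa_kT_k^{-1/3}\to0$ forces $\rho_*=\sqrt B$. Since $1\le\sqrt{2d+1}\le\sqrt{4d+1}$, we have $\chi(\sqrt B)=1$ and $\frac12b(\sqrt B)=\sqrt B$. The constant is $(2\pi)^{d-1}\sqrt\pi\sqrt B\,(2\sqrt B)^\beta=\Gamma_d$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:limit}}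
\emph{The constant $M_d$.} H\"older's inequality gives $|\mathcal{A}(y,\kappa)|\le\|\operatorname{Ai}\|_{L^d}^d$, which is finite by Lemma~\ref{lem:airy}(c). For even $d$, equality holds at $y=0$, $\kappa=0$, because $\operatorname{Ai}$ is real. If $M_d$ were $0$, the Fourier transform of the continuous integrable function $s\mapsto\operatorname{Ai}(-s)^d$ would vanish, and $\operatorname{Ai}$ would vanish identically, contrary to Lemma~\ref{lem:airy}(a).

Put $N(t)=t^\beta\|I_a(t,\cdot)\|_{\ell^\infty}$ and $\alpha=\max_\sigma|a(\frac\pi2\sigma)|$. It suffices to treat $t\to+\infty$.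

\emph{Upper bound.} Choose $t_k\to\infty$ with $N(t_k)\to\limsup_{t\to\infty}N(t)$, which is finite by Theorem~\ref{thm:decay}, and $x^k$ with $t_k^\beta|I_a(t_k,x^k)|\ge N(t_k)-1/k$. Then $t_k^\beta|I_a(t_k,x^k)|$ converges to the upper limit, and we may pass to subsequences. If $\max_{j,l}|n_j-n_l|t^{-1/3}$ is unbounded, or if $n_1\notin[t/(4r),8t]$ for infinitely many $k$, Lemma~\ref{lem:negl} shows that the limit is $0$. Otherwise $\rho_k\in[\frac18,4r]$ for large $k$, the sequence $y^k$ is bounded, and all $n_j\to\infty$. Along a subsequence $\rho_k$ and $y^k$ converge, the signs of the $x_j$ are constant, and either $|\kappa_k|\to\infty$ or $\kappa_k$ converges. By Lemma~\ref{lem:profile} the limit is at most $\Gamma_dM_d\alpha$.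

\emph{Lower bound.} Fix $\sigma$, $y$, $\kappa$. Translating $s$ gives $\mathcal{A}(y+(c,\dots,c),\kappa)=e^{-i\kappa c}\mathcal{A}(y,\kappa)$, so we may assume $y_1=0$. Let $t_k\to\infty$ be arbitrary and $\kappa'=2(2\sqrt B)^{1/3}\kappa$. Let $n_1$ be an integer nearest to $t(B-\kappa't^{-1/3})^{-1/2}$, let $n_j$ be an integer nearest to $n_1+y_j(n_1/2)^{1/3}$, and put $x_j=\sigma_jn_j$. Then $\rho_k\to\sqrt B$ and $y^k\to y$. The derivative of $n\mapsto t^2/n^2$ is $O(1/t)$ for $n$ comparable to $t$, so rounding changes $\rho_k^2$ by $O(1/t)$, and $B-\rho_k^2=\kappa't^{-1/3}+O(1/t)$. Hence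
\[
\kappa_k=\tfrac12(2\rho_k)^{-1/3}\kappa'+O(t^{-2/3})\to\kappa .
\]
Lemma~\ref{lem:profile}(b) gives $\liminf_kN(t_k)\ge\Gamma_d|a(\frac\pi2\sigma)||\mathcal{A}(y,\kappa)|$. The sequence $t_k$ was arbitrary, so the same holds for $\liminf_{t\to\infty}N(t)$, and the supremum over $\sigma,y,\kappa$ gives $\liminf_{t\to\infty}N(t)\ge\Gamma_dM_d\alpha$. \qed

\begin{remark}
The proof locates the region where $I_a$ is large. If $\liminf_kt_k^\beta|I_a(t_k,x^k)|>0$, no subsequence falls under Lemma~\ref{lem:negl} or Lemma~\ref{lem:profile}(a); so $y^k$ and $\kappa_k$ are bounded, which means $|x_j|-|x_l|=O(t^{1/3})$ and $|x_j|=t/\sqrt B+O(t^{2/3})$. The size $t^{-\beta}$ thus occurs only near the $2^d$ points $t\nabla\omega(\frac\pi2\sigma)=t\sigma/\sqrt B$, within $O(t^{2/3})$ along the diagonal direction $\sigma$ and $O(t^{1/3})$ across it.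
\end{remark}

\begin{thebibliography}{1}
\bibitem{CI}
Jean-Claude Cuenin and Isroil A. Ikromov,
\emph{Sharp time decay estimates for the discrete Klein-Gordon equation},
arXiv:2011.12076 (2020).
\end{thebibliography}
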